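
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{Milnor numbers occurring in the deformations of a homogeneous plane curve singularity}


\begin{abstract}
Let $f_0\in\mathbb C[x,y]$ be a squarefree form of degree $d\ge3$, so that its Milnor number at the origin is $(d-1)^2$. We determine which Milnor numbers occur generically in one-parameter deformations of $f_0$ when the coefficients of $f_0$ are generic: apart from $(d-1)^2$ itself, they are exactly the integers from $(d-1)^2-(d-2)$ down to $0$. This proves a conjecture posed by Brzostowski, Krasinski and Walewska. For arbitrary $f_0$ we show that the first jump lies between $\lfloor d/2\rfloor$ and $d-2$, and we describe the forms for which it equals $\lfloor d/2\rfloor$. The proof replaces a deformation by a polynomial with leading form $f_0$, expresses the drop of the Milnor number through the global geometry of the corresponding plane curve, and uses that a rational function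 on $\mathbb P^1$ with all its zeros and poles at one point is constant.
\end{abstract}

\section{The question and the results}

\subsection{Generic Milnor numbers}

Let $f:(\mathbb C^2,0)\to(\mathbb C,0)$ be a holomorphic germ with an isolated singularity, and let $\mu(f)$ be its Milnor number at $0$. A \emph{deformation} of $f$ is a family $(f_s)$, holomorphic in $(s,x,y)$ near $0\in\mathbb C\times\mathbb C^2$, that starts at $f$ for $s=0$ and satisfies $f_s(0)=0$ for all $s$. Smooth germs are allowed for $s\ne0$ and have $\mu=0$. By semicontinuity, $\mu(f_s)$, taken at the point $0$, has a constant value $\mu^{\mathrm{gen}}(f_s)\le\mu(f)$ for all sufficiently small $s\ne0$. We call it the \emph{generic Milnor number} of the deformation. Let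
\[
\mathcal M(f)=(\mu_0(f),\mu_1(f),\dots,\mu_k(f)),\qquad \mu(f)=\mu_0(f)>\mu_1(f)>\dots>\mu_k(f)=0,
\]
be the strictly decreasing sequence of the generic Milnor numbers of all deformations of $f$.

Semicontinuity says that the Milnor number can only drop; the sequence $\mathcal M(f)$ records by how much. Can it drop to every smaller value? We study this for the \emph{homogeneous singularities} of degree $d\ge3$: forms $f_0\in\mathbb C[x,y]$ of degree $d$ with an isolated singularity at $0$. A form $f_0$ is of this kind if and only if it is squarefree, that is, a product of $d$ pairwise nonproportional linear forms. Then $\partial_xf_0$ and $\partial_yf_0$ are forms of degree $d-1$ whose only common zero is $0$, so $\mu(f_0)=(d-1)^2$.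

Here is a natural way to spoil $f_0$ as little as possible. Choose coordinates with $y\mid f_0$, write $f_0=yk$, and let
\begin{equation}\label{eq:best}
f_s=f_0+sy^{d-1}=y\,(k+sy^{d-2}).
\end{equation}
Since $y^2\nmid f_0$, the form $k$ contains $x^{d-1}$ with a nonzero coefficient. For $s\ne0$ it follows that $\mu(k+sy^{d-2})=(d-2)(d-3)$ (Lemma~\ref{lem:newton}(a) below, with $\alpha=d-1$, $\beta=d-2$). The line $y=0$ meets the curve $k+sy^{d-2}=0$ at $0$ with multiplicity $d-1$, and the formula for the Milnor number of a product (fact (F2) in Section~\ref{sec:facts}) gives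
\[
\mu(f_s)=(d-2)(d-3)+2(d-1)-1=(d-1)^2-(d-2).
\]
So the Milnor number drops by $d-2$. For $d=3$ this is a drop by $1$, but for $d\ge4$ it leaves a gap. The following conjecture, posed in \cite{BKW}, says that for generic $f_0$ one cannot do better and that there is no other gap: \emph{if $f_0$ is a homogeneous singularity of degree $d$ with generic coefficients, then}
\[
\mathcal M(f_0)=\bigl((d-1)^2,\,(d-1)^2-(d-2),\,\dots,\,1,\,0\bigr),
\]
where after $(d-1)^2$ all consecutive integers from $(d-1)^2-(d-2)$ down to $0$ follow. ``Generic coefficients'' means that the statement holds for all $f_0$ with coefficients outside a proper Zariski-closed subset of the coefficient space. We prove the conjecture.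

\subsection{The genericity condition}

Write $f_0=\prod_{i=1}^d\ell_i$ with linear forms $\ell_i$, and let $P_i\in\mathbb P^1$ be the zero of $\ell_i$. For $A\subset\{1,\dots,d\}$ put $f_A=\prod_{a\in A}\ell_a$. If $A,B$ are disjoint and nonempty, then
\[
\varphi_{A,B}=f_A^{|B|}\big/f_B^{|A|}
\]
is homogeneous of degree $0$, hence a rational function on $\mathbb P^1$. Its value at $P_i$ is finite and nonzero for $i\notin A\cup B$.

\begin{definition}
The form $f_0$ satisfies \textbf{condition (G)} if for all disjoint nonempty $A,B\subset\{1,\dots,d\}$ and all $p\ne q$ outside $A\cup B$ we have $\varphi_{A,B}(P_p)\ne\varphi_{A,B}(P_q)$.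
\end{definition}

Rescaling the $\ell_i$ multiplies $\varphi_{A,B}$ by a constant, so (G) depends only on the set of points $\{P_1,\dots,P_d\}$. The example in Section~\ref{sec:five} shows how such a condition arises.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $f_0$ be a homogeneous singularity of degree $d\ge3$.
\begin{enumerate}
\item[(1)] Every integer in $[0,(d-1)^2-(d-2)]$ belongs to $\mathcal M(f_0)$.
\item[(2)] If \textup{(G)} holds, then no integer strictly between $(d-1)^2-(d-2)$ and $(d-1)^2$ belongs to $\mathcal M(f_0)$. Hence $\mathcal M(f_0)=((d-1)^2,(d-1)^2-(d-2),\dots,1,0)$.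
\item[(3)] \textup{(G)} holds for all $f_0$ outside a proper Zariski-closed subset of the coefficient space. For $d=3,4$ it holds for every $f_0$.
\end{enumerate}
In particular, the conjecture above is true.
\end{theorem}

Let $J(f_0)=\mu_0(f_0)-\mu_1(f_0)$ be the first jump.

\begin{theorem}\label{thm:jump}
For every homogeneous singularity $f_0$ of degree $d\ge3$,
\[
\lfloor d/2\rfloor\le J(f_0)\le d-2 ,
\]
and the right bound is attained for generic $f_0$. Moreover, $J(f_0)=\lfloor d/2\rfloor$ if and only if, after a linear change of coordinates, $f_0\in\mathbb C[x^2,y^2]$ if $d$ is even, and $f_0\in y\,\mathbb C[x^2,y^2]$ if $d$ is odd.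
\end{theorem}

\begin{corollary}\label{cor:five}
Let $d=5$. If $f_0$ is linearly equivalent to an element of $y\,\mathbb C[x^2,y^2]$, then $\mathcal M(f_0)=(16,14,13,\dots,1,0)$. Otherwise $\mathcal M(f_0)=(16,13,12,\dots,1,0)$.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:main}(1) all integers in $[0,13]$ occur. By Theorem~\ref{thm:jump}, $J(f_0)\in\{2,3\}$, so $15$ does not occur, and $14$ occurs exactly in the stated case.
\end{proof}

Thus genericity cannot be dropped in the conjecture. More generally, for every $d\ge5$ the form $x^d+y^d$ ($d$ even), respectively $y(x^{d-1}+y^{d-1})$ ($d$ odd), has $J=\lfloor d/2\rfloor<d-2$.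

An \emph{ordinary $d$-fold point} is a germ $f=f_0+(\text{terms of degree}>d)$ with $f_0$ a squarefree form of degree $d$. The partial derivatives of $f$ have coprime initial forms of degree $d-1$, so again $\mu(f)=(d-1)^2$.

\begin{theorem}\label{thm:ordinary}
Let $f=f_0+(\text{terms of degree}>d)$ be an ordinary $d$-fold point, $d\ge3$. Every integer in $[0,(d-1)^2-(d-2)]$ belongs to $\mathcal M(f)$. If the initial form $f_0$ satisfies \textup{(G)}, then $\mathcal M(f)=((d-1)^2,(d-1)^2-(d-2),\dots,1,0)$.
\end{theorem}

\section{The smallest degree where position matters: $d=5$}\label{sec:five}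

For $d=5$, the deformation \eqref{eq:best} has generic Milnor number $13$. Can $14$ occur? We use $\mu=2\delta-r+1$, with $\delta$ the delta invariant and $r$ the number of branches. Instead of a deformation we look for a polynomial $g=f_0+(\text{terms of degree}<5)$ with $\mu=14$ at the origin $O$; then $s^5g(x/s,y/s)$ is a deformation of $f_0$ with generic Milnor number $14$.

Place one root of $f_0$ at $y=0$, so that $f_0=y\,q_1q_2$ up to a constant, with
\[
q_1=(x-t_1y)(x-t_2y),\qquad q_2=(x-t_3y)(x-t_4y),
\]
and all $t_i$ distinct. We try $g=yF_1F_2$, where $F_i$ is an irreducible quadratic polynomial with leading form $q_i$, and we want the line $T=\{y=0\}$ and the conics $C_i=\{F_i=0\}$ to meet pairwise \emph{only at $O$}. Then, by B\'ezout, $\delta_O=4+2+2=8$ and $r=3$, so indeed $\mu=16-3+1=14$.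

Suppose that such conics exist. Homogenize, and restrict the rational function $y^2/F_2$ to $C_1\cong\mathbb P^1$. Numerator and denominator are forms of degree $2$ that vanish on $C_1$ only at $O$. So all zeros and poles of the restriction lie at the single point $O$. A nonconstant rational function on $\mathbb P^1$ has both a zero and a pole, at different points; so $y^2/F_2$ is constant on $C_1$. Evaluate it at the two points $(t_1:1:0)$ and $(t_2:1:0)$ of $C_1$ at infinity, where $F_2$ becomes $q_2$. This gives $q_2(t_1,1)=q_2(t_2,1)$, that is, $(t_1-t_2)(t_1+t_2-t_3-t_4)=0$, and hence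
\begin{equation}\label{eq:five}
t_1+t_2=t_3+t_4 .
\end{equation}
Conversely, if \eqref{eq:five} holds, put $F_i=q_i+y$. Then $q_1-q_2$ is a nonzero multiple of $y^2$, so affine points in $C_1\cap C_2$ have $y=0$; there $F_i=x^2$, so the only such point is $O$. The same computation gives $T\cap C_i=\{O\}$. At infinity nothing meets, since $f_0$ is squarefree. With $x'=x-\frac{t_1+t_2}2y$ the homogenized equation of $C_i$ is $x'^2-e_iy^2+yz$ for some $e_i\in\mathbb C$, a nondegenerate quadratic form; so $C_i$ is irreducible.

So $14$ is obtained in this way only if the roots of $f_0$ are in special position; \eqref{eq:five} is the equality that (G) forbids for $f_A=y$, $f_B=q_2$ and the roots of $q_1$.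

The general proof of the gap has three steps. First, every deformation can be replaced by a polynomial $g$ with leading form $f_0$ (Section~\ref{sec:rescale}). Second, if the Milnor number of $g$ drops by less than $d-2$, then the curve $g=0$ has at least three components that are rational, have one branch at $O$ and meet every other component only at $O$, and one of them is not a line (Sections~\ref{sec:defect} and \ref{sec:structure}). Third, restricting a quotient of equations of two other components to that one forces a coincidence among the roots of $f_0$ (Section~\ref{sec:gap}). The values below the gap are realized by explicit deformations in Section~\ref{sec:real}, and Section~\ref{sec:jump} treats the first jump of arbitrary $f_0$.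

\section{Facts used}\label{sec:facts}

For plane curve germs without common component, $i_p$ denotes the intersection multiplicity at $p$; $\delta_p$ is the delta invariant of a reduced germ at $p$, with $\delta_p\ge0$, and $\delta_p=0$ exactly for smooth (or empty) germs. The following facts are standard.
\begin{enumerate}
\item[(F1)] If $(g_\sigma)$ is holomorphic in $(\sigma,x,y)$ near $0$, $g_\sigma(0)=0$ and $\mu(g_0)<\infty$, then $\mu(g_\sigma)\le\mu(g_0)$ for small $\sigma$.
\item[(F2)] Milnor's formula: $\mu=2\delta-r+1$ for a reduced germ at $0$ with $r\ge1$ branches. For reduced germs $u,v$ vanishing at $0$ and without common factor, $\mu(uv)=\mu(u)+\mu(v)+2i_0(u,v)-1$.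
\item[(F3)] $\delta_p(\bigcup C_i)=\sum_i\delta_p(C_i)+\sum_{i<j}i_p(C_i,C_j)$.
\item[(F4)] B\'ezout's theorem, and the genus formula $G=\frac{(e-1)(e-2)}2-\sum_p\delta_p$ for an irreducible plane curve of degree $e$ and geometric genus $G$.
\item[(F5)] A line $L$ through $p$ and a curve germ $\Gamma$ at $p$ not containing it satisfy $i_p(L,\Gamma)\ge\operatorname{mult}_p\Gamma$, with strict inequality if and only if $L$ is tangent to some branch of $\Gamma$. Each branch has exactly one tangent line. If $\Gamma$ is an irreducible curve of degree $e\ge2$, then $\operatorname{mult}_p\Gamma<e$: otherwise its equation would be homogeneous in affine coordinates centered at $p$, hence a product of linear forms.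
\item[(F6)] Kouchnirenko's theorem \cite{Kou}. The Newton polygon of a germ is the convex hull of the union of the sets $(u,v)+\mathbb R_{\ge0}^2$ over the exponents $(u,v)$ of its monomials $x^uy^v$; the Newton boundary is the union of its compact edges. The germ is convenient if it contains a pure power of $x$ and one of $y$, and nondegenerate if for every compact edge the sum $\psi$ of its terms on that edge has the property that $x\partial_x\psi$ and $y\partial_y\psi$ have no common zero in $(\mathbb C\setminus0)^2$. For a convenient nondegenerate germ, $\mu=2\mathcal A-a-b+1$, where $\mathcal A$ is the area between the Newton boundary and the axes, and $a,b$ are the intercepts on the axes.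
\end{enumerate}

\section{Rescaling a deformation}\label{sec:rescale}

A deformation involves holomorphic germs, for which B\'ezout's theorem is not available. Zooming in at a suitable rate makes it algebraic. Let $f_0$ be a squarefree form of degree $d\ge3$, and let $\mathcal P$ be the set of polynomials
\[
g=f_0+(\text{terms of degree}<d),\qquad g(0)=0,\quad g\ne f_0 .
\]
For $g\in\mathcal P$ the partial derivatives have leading forms $\partial_xf_0,\partial_yf_0$, which are coprime. So $g$ has finitely many critical points; we write $\mu_O(g)<\infty$ for its Milnor number at the origin $O$.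

\begin{lemma}\label{lem:rescale}
\textup{(a)} Let $f=f_0+(\text{terms of degree}>d)$ be a holomorphic germ. If a deformation $(f_s)$ of $f$ has $\mu^{\mathrm{gen}}(f_s)\ne(d-1)^2$, then $\mu^{\mathrm{gen}}(f_s)\le\mu_O(g)$ for some $g\in\mathcal P$.

\textup{(b)} Each $\mu_O(g)$ with $g\in\mathcal P$ is the generic Milnor number of a deformation of $f_0$.
\end{lemma}

\begin{proof}
(a) Write $f_s=\sum c_{ij}(s)x^iy^j$; then $c_{00}\equiv0$ and $c_{ij}(0)=0$ for $i+j<d$. If $c_{ij}\equiv0$ for all $i+j<d$, then for small $s$ the initial form of $f_s$ is a form of degree $d$ close to $f_0$, hence squarefree, and $\mu(f_s)=(d-1)^2$, which is excluded. So the rational number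
\[
\rho=\min_{i+j<d}\frac{\operatorname{ord}_sc_{ij}}{d-i-j}>0
\]
is defined. Choose a positive integer $b$ such that $q=\rho b$ is an integer, and set
\[
g_\sigma(x,y)=\sigma^{-qd}f_{\sigma^b}(\sigma^qx,\sigma^qy)=\sum c_{ij}(\sigma^b)\,\sigma^{q(i+j-d)}x^iy^j .
\]
For $i+j<d$ we have $b\operatorname{ord}_sc_{ij}\ge b\rho(d-i-j)=q(d-i-j)$. So every coefficient of the holomorphic function $f_{\sigma^b}(\sigma^qx,\sigma^qy)$ is divisible by $\sigma^{qd}$, and $g_\sigma$ is holomorphic in $(\sigma,x,y)$ near $0$. At $\sigma=0$ the terms with $i+j>d$ vanish, those with $i+j=d$ give $f_0$, and a term with $i+j<d$ for which the minimum $\rho$ is attained survives. Thus $g_0\in\mathcal P$. For $\sigma\ne0$, $g_\sigma$ differs from $f_{\sigma^b}$ by a linear change of coordinates and a scalar factor, so $\mu(g_\sigma)=\mu^{\mathrm{gen}}(f_s)$ for small $\sigma\ne0$. By (F1), $\mu^{\mathrm{gen}}(f_s)\le\mu_O(g_0)$.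

(b) The family $s^dg(x/s,y/s)$ is polynomial in $(s,x,y)$, vanishes at $x=y=0$, equals $f_0$ at $s=0$, and for $s\ne0$ is $g$ up to scaling.
\end{proof}

\section{The drop of the Milnor number as a global invariant}\label{sec:defect}

Fix $g\in\mathcal P$ and let
\[
D=(d-1)^2-\mu_O(g) .
\]
The genus formula and B\'ezout's theorem determine the sum of all delta invariants of the curve $g=0$. So the delta invariant at $O$, and with it $D$, can be read off from genera, branches at $O$, and what happens away from $O$.

Let $C\subset\mathbb P^2$ be the closure of $\{g=0\}$, $L_\infty$ the line at infinity, and $O\in C$ the origin of $\mathbb C^2$. Because the leading form $f_0$ is squarefree, $C$ meets $L_\infty$ in $d$ distinct points. Hence $C$ is reduced, is smooth at each of its points on $L_\infty$, and does not contain $L_\infty$, and no two components meet on $L_\infty$.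

Let $C_1,\dots,C_c$ be the components, with homogenized equations $F_i$, degrees $d_i$, geometric genera $G_i$, and leading forms $f_i=F_i|_{L_\infty}$; we normalize so that $\prod F_i$ is the homogenization of $g$, hence $\prod f_i=f_0$. Let $r_i\ge0$ be the number of branches of $C_i$ at $O$. Put
\[
\delta'=\sum_{p\ne O}\delta_p(C),\qquad E=\sum_{i=1}^c(2-2G_i-r_i)-2\delta' .
\]

\begin{proposition}\label{prop:defect}
$D=d-E$.
\end{proposition}

\begin{proof}
By (F3) and (F4), with $\sum d_i=d$,
\[
\sum_p\delta_p(C)=\sum_i\Bigl(\frac{d_i^2-3d_i+2}2-G_i\Bigr)+\sum_{i<j}d_id_j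
=\frac{d^2-3d}2+c-\sum_iG_i ,
\]
because $\sum_id_i^2+2\sum_{i<j}d_id_j=d^2$. Subtracting $\delta'$ gives $2\delta_O(C)=d^2-3d+2c-2\sum G_i-2\delta'$. By (F2),
\[
\mu_O(g)=2\delta_O(C)-\sum_ir_i+1=d^2-3d+1+E=(d-1)^2-d+E. \qedhere
\]
\end{proof}

So a small drop means a large $E$. A component through $O$ contributes at most $1$ to the sum in $E$, with equality exactly if it is rational and has one branch at $O$. Every singular point of $C$ other than $O$ costs at least $2$. By (F3), $\delta'\ge\sum_{i<j}\sum_{p\ne O}i_p(C_i,C_j)$, so
\begin{equation}\label{eq:pairs}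
\text{the number of pairs }\{i,j\}\text{ such that }C_i,C_j\text{ meet off }O\text{ is at most }\delta' .
\end{equation}

For instance, the polynomial $g=y(k+y^{d-2})$ from \eqref{eq:best} has $D=d-2$, so $E=2$. To see what obstructs $E\ge3$, take $d=4$ and suppose that $D=1$, so $E=3$, and that all components pass through $O$ (by Lemma~\ref{lem:through} below this is automatic). Each summand $2-2G_i-r_i$ is at most $1$, so $c\ge3$. If $c=4$, then $C$ consists of four lines through $O$, and $E=4$, contrary to $E=3$. If $c=3$, then $C$ is a conic and two lines, $\delta'=0$, and each line meets the conic only at $O$. But then both lines are the tangent of the conic at $O$, a contradiction. This tangency argument is one of the two obstructions. The other is the constancy argument of Section~\ref{sec:five}.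

\section{Curves with $E\ge3$}\label{sec:structure}

We keep the notation of Section~\ref{sec:defect}. A component missing $O$ could contribute $2$ to $E$, so we first show that there is none.

\begin{lemma}\label{lem:through}
If $E\ge3$, then all components of $C$ pass through $O$.
\end{lemma}

\begin{proof}
Let $n$ components pass through $O$ and $z$ not; $n\ge1$ since $g(0)=0$. Suppose $z\ge1$. By B\'ezout any two components meet, and a pair containing a component that misses $O$ meets off $O$. So $\delta'\ge\binom z2+zn$ by \eqref{eq:pairs}, and
\[
E\le2z+n-z(z-1)-2zn=n+z(3-z-2n).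
\]
For $z=1$ the right side is $2-n\le1$. For $z\ge2$ we have $3-z-2n\le1-2n<0$, so it is at most $n+2(1-2n)=2-3n<0$. Both contradict $E\ge3$.
\end{proof}

Call $C_i$ \emph{good} if $G_i=0$ and $r_i=1$, and \emph{bad} otherwise. Call $C_i$ \emph{clean} if it is good and meets every other component only at $O$. Let $I$ be the set of clean components.

\begin{lemma}\label{lem:clean}
If $E\ge3$, then $2G_i+r_i-2\ge0$ for every bad component, and
\[
|I|\ \ge\ E+\sum_{C_i\ \mathrm{bad}}(2G_i+r_i-2)\ \ge\ E\ \ge\ 3 .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:through} all $r_i\ge1$. So a bad component has $G_i\ge1$ or $r_i\ge2$, and $2G_i+r_i-2\ge0$. If $k$ is the number of good components, then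
\[
E=k-\sum_{C_i\ \mathrm{bad}}(2G_i+r_i-2)-2\delta' .
\]
By \eqref{eq:pairs} at most $2\delta'$ components are involved in pairs that meet off $O$. Hence $|I|\ge k-2\delta'$, and the claim follows.
\end{proof}

The curve $f_0=0$ itself consists of $d$ clean lines and, with the same definitions, has $E=d$. The next lemma is where the assumption $g\ne f_0$ enters.

\begin{lemma}\label{lem:nonline}
If $E\ge3$, then some clean component has degree at least $2$.
\end{lemma}

\begin{proof}
Suppose that all clean components are lines. Some $C_j$ is not a line: otherwise, by Lemma~\ref{lem:through}, $C$ would be a union of lines through $O$, so $g$ would be homogeneous and equal to $f_0$. Then $d_j\ge2$, and $\operatorname{mult}_OC_j<d_j$ by (F5). Each clean line meets $C_j$ only at $O$, hence with multiplicity $d_j>\operatorname{mult}_OC_j$ there. So it is tangent to some branch of $C_j$ at $O$. Since a branch has only one tangent, different lines belong to different branches, so $r_j\ge|I|\ge3$. In particular $C_j$ is bad, and Lemma~\ref{lem:clean} gives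
\[
|I|\ge E+(2G_j+r_j-2)\ge3+|I|-2=|I|+1,
\]
a contradiction.
\end{proof}

\begin{lemma}[Constancy]\label{lem:const}
Let $C_1$ be a clean component, and let $H,H'$ be forms of the same degree on $\mathbb P^2$, neither vanishing identically on $C_1$, that have no zero on $C_1$ except possibly $O$. Then $H=\kappa H'$ on $C_1$ for some constant $\kappa\ne0$.
\end{lemma}

\begin{proof}
Since $G_1=0$, the normalization of $C_1$ is $\mathbb P^1$, and since $r_1=1$, exactly one of its points lies over $O$. The pullback of $H/H'$ to $\mathbb P^1$ is a rational function, not identically $0$ or $\infty$, with zeros and poles only at that point. So it is a nonzero constant.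
\end{proof}

For components $C_2,C_3$ different from each other and from the clean component $C_1$, the forms $F_2^{d_3}$ and $F_3^{d_2}$ satisfy the hypotheses.

\section{The gap for generic forms}\label{sec:gap}

\begin{proposition}\label{prop:gap}
If $f_0$ satisfies \textup{(G)}, then $D\ge d-2$ for every $g\in\mathcal P$.
\end{proposition}

\begin{proof}
Suppose $D\le d-3$, that is, $E\ge3$ by Proposition~\ref{prop:defect}. By Lemma~\ref{lem:clean} there are at least three components, and by Lemma~\ref{lem:nonline} one of them, say $C_1$, is clean of degree $d_1\ge2$. Let $C_2,C_3$ be two others. Let $A,B$ be the sets of indices of the linear factors of $f_2$ and $f_3$, so that $|A|=d_2$, $|B|=d_3$, and let $p\ne q$ be indices of two linear factors of $f_1$. As $f_1f_2f_3$ divides the squarefree form $f_0$, the sets $A$, $B$ and $\{p,q\}$ are disjoint. By Lemma~\ref{lem:const}, $F_2^{d_3}/F_3^{d_2}$ is constant on $C_1$. The points of $L_\infty$ given by $P_p$ and $P_q$ lie on $C_1$, and on $L_\infty$ this quotient is $f_2^{d_3}/f_3^{d_2}$, a constant multiple of $\varphi_{A,B}$. Hence $\varphi_{A,B}(P_p)=\varphi_{A,B}(P_q)$,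 contrary to (G).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(2)} and of the second part of Theorem~\ref{thm:ordinary}, given that all integers in $[0,(d-1)^2-(d-2)]$ occur]
Let $f=f_0+(\text{terms of degree}>d)$, possibly $f=f_0$, and let (G) hold for $f_0$. By Lemma~\ref{lem:rescale}(a) and Proposition~\ref{prop:gap}, each generic Milnor number different from $(d-1)^2$ is at most $(d-1)^2-(d-2)$. Since all integers in $[0,(d-1)^2-(d-2)]$ occur (Section~\ref{sec:real}), $\mathcal M(f)$ is the stated sequence.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(3)}]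
Let $\ell_i=\alpha_ix+\beta_iy$ and $[i,j]=\alpha_i\beta_j-\alpha_j\beta_i$. Then $P_p=(\beta_p:-\alpha_p)$ and $\ell_a(\beta_p,-\alpha_p)=[a,p]$. Clearing denominators, (G) says that
\[
R_{A,B,p,q}=\prod_{a\in A}[a,p]^{|B|}\prod_{b\in B}[b,q]^{|A|}-\prod_{a\in A}[a,q]^{|B|}\prod_{b\in B}[b,p]^{|A|}
\]
is nonzero for all admissible $A,B,p,q$. Both products have the same degree in the coefficients of each $\ell_i$: the degree is $|B|$ for $i\in A$, $|A|$ for $i\in B$, $|A||B|$ for $i=p,q$, and $0$ otherwise. So $R_{A,B,p,q}=0$ defines a closed subset of $(\mathbb P^1)^d$, where the $i$-th factor parametrizes $\ell_i$ up to scalars. This subset is proper: choose $a\in A$, let $\ell_a=\ell_p$, and take all other forms pairwise nonproportional and not proportional to $\ell_p$. Then the first product vanishes because $[a,p]=0$, while no bracket in the second product is $[a,p]$ up to sign, so the second product is nonzero.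

Let $Z$ be the union of these finitely many subsets. As $(\mathbb P^1)^d$ is irreducible of dimension $d$, $\dim Z<d$. The multiplication map $(\mathbb P^1)^d\to\mathbb P^d$, $(\ell_i)\mapsto\prod\ell_i$, is a morphism of projective varieties, so the image of $Z$ is closed, and it is proper since its dimension is less than $d$. The cone over this image, together with the zero set of the discriminant, is a proper closed subset of the coefficient space $\mathbb C^{d+1}$, and (G) holds outside it.

For $d=3$ the condition (G) is empty, since it involves $|A|+|B|+2\ge4$ distinct indices. For $d=4$ it involves only $|A|=|B|=1$; then $\varphi_{A,B}=\ell_a/\ell_b$ is an automorphism of $\mathbb P^1$, hence injective.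
\end{proof}

\section{Realization of the remaining values}\label{sec:real}

We now show, for every ordinary $d$-fold point $f=f_0+(\text{terms of degree}>d)$, that all integers in $[0,(d-1)^2-(d-2)]$ belong to $\mathcal M(f)$. The germ $f$ has $d$ smooth branches with distinct tangents. Choose holomorphic coordinates in which one branch is $y=0$ (for $f=f_0$, linear coordinates suffice); this does not change $\mathcal M(f)$. Then $f=yk$, and the initial form of $f$ is still squarefree of degree $d$ and divisible by $y$, hence not by $y^2$. So all monomials of $k$ have degree $\ge d-1$, and the coefficient $a$ of $x^{d-1}$ in $k$ is nonzero. In other words,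
\begin{equation}\label{eq:star}
\text{every monomial }x^uy^v\text{ of }f\text{ has }u+v\ge d\text{ and }v\ge1,\qquad k(x,0)=ax^{d-1}+\cdots,\ a\ne0 .
\end{equation}
Only \eqref{eq:star} is used below.

\begin{lemma}\label{lem:newton}
Let $\alpha,\beta\ge1$ be integers and let $h$ be a germ with $h(0)=0$ containing $y^\beta$ and $x^\alpha$ with nonzero coefficients.
\begin{enumerate}
\item[(a)] If all other exponents $(u,v)$ of $h$ satisfy $\beta u+\alpha v>\alpha\beta$, then $\mu(h)=(\alpha-1)(\beta-1)$.
\item[(b)] Let $h$ also contain $x^\xi y^\eta$, $\xi,\eta\ge1$, with nonzero coefficient. Suppose there are linear functions $L_1,L_2$ with positive coefficients such that, on the set of exponents of $h$, $L_1$ attains its minimum exactly at $(0,\beta)$ and $(\xi,\eta)$, and $L_2$ exactly at $(\xi,\eta)$ and $(\alpha,0)$. Then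
\[
\mu(h)=\beta\xi+\alpha\eta-\alpha-\beta+1 .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
In (a), if $\alpha=1$ or $\beta=1$, then $h$ is smooth and the claim is clear. Otherwise, and in (b), we apply (F6). The Newton boundary is the segment from $(0,\beta)$ to $(\alpha,0)$ in (a), and the polygonal line with vertices $(0,\beta),(\xi,\eta),(\alpha,0)$ in (b). On each edge $h$ has only two terms, with linearly independent exponent vectors $w,w'$. A common zero of $x\partial_x$ and $y\partial_y$ of such a binomial in $(\mathbb C\setminus0)^2$ would give a relation $\lambda w+\lambda'w'=0$ with $\lambda\lambda'\ne0$. So $h$ is nondegenerate. Joining the vertices to the origin shows that $2\mathcal A=\alpha\beta$ in (a), and $2\mathcal A=\beta\xi+\alpha\eta$ in (b).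
\end{proof}

Below, $s\ne0$ is small. In the first construction the line $y=0$ is not a component of $f_s$; this gives values up to $m(m-1)$. To go beyond them we keep $y$ as a factor, as in \eqref{eq:best}.

\medskip
\noindent\textbf{(i) The values $m(m-1)-i$ for $1\le m\le d-1$, $0\le i\le m-1$.} Let
\[
f_s=f+s(y^m+x^iy^{m-i}+x^{m+1}).
\]
By \eqref{eq:star}, no monomial of $f$ coincides with one of the added monomials: these have degree $m<d$, or are a pure power of $x$.

If $i=0$, the added terms are $2sy^m+sx^{m+1}$. For the monomials of $f$ we have $mu+(m+1)v=m(u+v)+v>m(m+1)$, as $u+v\ge d\ge m+1$ and $v\ge1$. Lemma~\ref{lem:newton}(a) gives $\mu(f_s)=m(m-1)$.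

If $i\ge1$, apply Lemma~\ref{lem:newton}(b) with $\beta=m$, $(\xi,\eta)=(i,m-i)$, $\alpha=m+1$ and
\[
L_1=u+v,\qquad L_2=(m-i)u+(m+1-i)v=(m-i)(u+v)+v .
\]
$L_1$ is $m$ at $(0,m)$ and $(i,m-i)$, is $m+1$ at $(m+1,0)$, and is at least $d>m$ on the monomials of $f$. $L_2$ is $(m-i)(m+1)$ at $(i,m-i)$ and $(m+1,0)$. At $(0,m)$ it is $(m-i)m+m=(m-i)(m+1)+i$, which is larger, and on the monomials of $f$ it is at least $(m-i)(m+1)+1$. Hence
\[
\mu(f_s)=mi+(m+1)(m-i)-(m+1)-m+1=m^2-m-i .
\]

\medskip
\noindent\textbf{(ii) The value $m^2-m+1$ for $2\le m\le d-1$.} Let
\[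
f_s=f+s(y^m+x^my)=yh,\qquad h=k+s(y^{m-1}+x^m).
\]
The coefficient of $y^{m-1}$ in $h$ is $s$, as $m-1<d-1$. The coefficient of $x^m$ is $s$, or $a+s\ne0$ if $m=d-1$. All other monomials of $h$ come from $k$ and have $u+v\ge d-1\ge m$. For them
\[
(m-1)u+mv=(m-1)(u+v)+v\ge(m-1)m,
\]
with equality only for $v=0$, $u=m$, which is excluded. By Lemma~\ref{lem:newton}(a), $\mu(h)=(m-1)(m-2)$. Moreover $i_0(y,h)=\operatorname{ord}_xh(x,0)=m$ by \eqref{eq:star}. So (F2) gives
\[
\mu(f_s)=(m-1)(m-2)+2m-1=m^2-m+1 .
\]

\medskip
\noindent\textbf{(iii) The values $m^2-m+j$ for $3\le m\le d-2$, $2\le j\le m-1$.} Let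
\[
f_s=f+s(x^{m-j}y^j+y^{m+1}+x^{m+1}y)=yh,\qquad h=k+s(x^{m-j}y^{j-1}+y^m+x^{m+1}).
\]
The coefficients of $x^{m-j}y^{j-1}$ and $y^m$ in $h$ are $s$, since these monomials have degree $\le m<d-1$. That of $x^{m+1}$ is $s$, or $a+s\ne0$ if $m=d-2$. All other monomials come from $k$ and have $u+v\ge d-1\ge m+1$. Apply Lemma~\ref{lem:newton}(b) with $\beta=m$, $(\xi,\eta)=(m-j,j-1)$, $\alpha=m+1$ and
\begin{align*}
L_1&=(m-j+1)u+(m-j)v=(m-j)(u+v)+u,\\
L_2&=(j-1)u+(j+1)v=(j-1)(u+v)+2v .
\end{align*}
$L_1$ takes the value $m(m-j)$ at $(0,m)$, and also at $(m-j,j-1)$, since $(m-j)(m-1)+(m-j)=m(m-j)$. At $(m+1,0)$ and at the other monomials, all coming from $k$, it is at least $(m-j)(m+1)>m(m-j)$. $L_2$ takes the value $(j-1)(m+1)$ at $(m+1,0)$, and also at $(m-j,j-1)$, since $(j-1)(m-1)+2(j-1)=(j-1)(m+1)$. At $(0,m)$ it exceeds this by $(j+1)m-(j-1)(m+1)=2m-j+1>0$. At the other monomials it is at least $(j-1)(m+1)$, with equality only for $v=0$, $u=m+1$, which is excluded. So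
\[
\mu(h)=m(m-j)+(m+1)(j-1)-(m+1)-m+1=m^2-3m+j-1 .
\]
Again $i_0(y,h)=\operatorname{ord}_xh(x,0)=m+1$, and by (F2)
\[
\mu(f_s)=m^2-3m+j-1+2(m+1)-1=m^2-m+j .
\]

\medskip
\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(1)} and end of the proofs of Theorems~\ref{thm:main} and \ref{thm:ordinary}]
For $m=1$, (i) gives $0$. For $2\le m\le d-2$ we obtain all integers in $[(m-1)^2,m^2-1]$: (i) gives $[(m-1)^2,m^2-m]$, (ii) gives $m^2-m+1$, and (iii) gives $[m^2-m+2,m^2-1]$, which is empty for $m=2$. For $m=d-1$, (i) and (ii) give $[(d-2)^2,(d-1)(d-2)+1]$. These intervals are consecutive, and their union is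
\[
[0,(d-1)(d-2)+1]=[0,(d-1)^2-(d-2)] .
\]
This proves Theorem~\ref{thm:main}(1) and the first part of Theorem~\ref{thm:ordinary}. The remaining statements were proved in Section~\ref{sec:gap}.
\end{proof}

\section{The first jump}\label{sec:jump}

We prove Theorem~\ref{thm:jump}. The bound $J(f_0)\le d-2$ is Theorem~\ref{thm:main}(1), with equality for generic $f_0$ by Theorem~\ref{thm:main}(2),(3).

\subsection{The lower bound}

\begin{lemma}\label{lem:half}
If $g\in\mathcal P$ has $E\ge3$, then at most one clean component is a line, and $E\le|I|\le\lceil d/2\rceil$.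
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:nonline} there is a clean component $C_1$ with $d_1\ge2$. A clean line meets $C_1$ only at $O$, with multiplicity $d_1>\operatorname{mult}_OC_1$. So, by (F5), it is \emph{the} tangent of the only branch of $C_1$ at $O$. Hence there is at most one clean line. Adding degrees, $1+2(|I|-1)\le d$, so $|I|\le\lfloor(d+1)/2\rfloor=\lceil d/2\rceil$. Finally, $E\le|I|$ by Lemma~\ref{lem:clean}.
\end{proof}

Hence $D=d-E\ge\lfloor d/2\rfloor$ for every $g\in\mathcal P$: if $E\ge3$ this is Lemma~\ref{lem:half}, and if $E\le2$ then $D\ge d-2\ge\lfloor d/2\rfloor$ because $d\ge3$. In particular $\mu_O(g)<(d-1)^2$ for all $g\in\mathcal P$, so Lemma~\ref{lem:rescale} gives $\mu_1(f_0)=\max_{g\in\mathcal P}\mu_O(g)$, that is,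
\begin{equation}\label{eq:J}
J(f_0)=\min_{g\in\mathcal P}D\ \ge\ \lfloor d/2\rfloor .
\end{equation}

\subsection{Forms attaining the bound}

Let $f_0\in\mathbb C[x^2,y^2]$ or $f_0\in y\,\mathbb C[x^2,y^2]$. Factor $f_0$, respectively $f_0/y$, as a form in $x^2,y^2$. Since $f_0$ is squarefree, neither $x^2$ nor $y^2$ is a factor, and no factor is repeated. So, up to a constant,
\[
f_0=\prod_{i=1}^{k}(x^2+b_iy^2)\quad\text{resp.}\quad f_0=y\prod_{i=1}^{k}(x^2+b_iy^2),\qquad b_i\ne0\text{ distinct}.
\]
As in Section~\ref{sec:five}, let $F_i=x^2+b_iy^2+y$ and let $g=\prod F_i$, resp.\ $g=y\prod F_i$, multiplied by the same constant; then $g\in\mathcal P$. The quadratic form $x^2+b_iy^2+yz$ is nondegenerate, so the conics $F_i=0$ are smooth. Since $F_i-F_j=(b_i-b_j)y^2$, and $F_i=x^2$ for $y=0$, any two components meet only at $O$; they do not meet at infinity because $f_0$ is squarefree. All components are smooth, rational and pass through $O$, and $\delta'=0$. Thus $E=c=\lceil d/2\rceil$ and $D=\lfloor d/2\rfloor$, so $J(f_0)=\lfloor d/2\rfloor$ by \eqref{eq:J}.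

\subsection{Only these forms attain the bound}

Let $J(f_0)=\lfloor d/2\rfloor$. For $d=3,4$ we show that every $f_0$ has the required form. For $d\ge5$ we first show that the curve $C$ looks as in the previous subsection, and then use Lemma~\ref{lem:const}.

If $d=3$, three distinct points of $\mathbb P^1$ can be moved to the zeros of $y(x^2-y^2)$. If $d=4$, move two of the four zeros to $0$ and $\infty$, and let $t_3,t_4$ be the other two. The involution $t\mapsto t_3t_4/t$ exchanges the zeros in two pairs and fixes none of them. In a coordinate in which its fixed points are $0$ and $\infty$ it is $t\mapsto-t$; so $f_0$ becomes a constant times a product of two factors $x^2-\tau^2y^2$.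

Now let $d\ge5$. By \eqref{eq:J} there is $g\in\mathcal P$ with $D=\lfloor d/2\rfloor$, so $E=\lceil d/2\rceil\ge3$. By Lemma~\ref{lem:half}, $|I|=E=\lceil d/2\rceil$.

\medskip
\noindent\textbf{Step 1. The shape of $C$.} We claim:
\begin{itemize}
\item if $d=2k+1$, then $C$ consists of one clean line and $k\ge2$ clean conics;
\item if $d=2k$, then $C$ consists of $k\ge3$ clean conics.
\end{itemize}

Let $d=2k+1$. There are $k+1$ clean components, at most one of them a line, of total degree at most $2k+1$. So exactly one is a line, the others are conics, and there are no further components.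

Let $d=2k$, so $k\ge3$ and there are $k$ clean components. If none of them is a line, they have total degree at least $2k$, so they are conics and there are no further components. Suppose that one of them is a line $T$. The other $k-1$ clean components have degree $\ge2$ and total degree $2k-2$ or $2k-1$. We exclude both cases.

\emph{Total degree $2k-1$.} Then $C$ consists of $T$, $k-2\ge1$ conics and one cubic $K$, all clean. So $E=k-2\delta'$, and $E=k$ gives $\delta'=0$. The rational cubic $K$ has $\sum_p\delta_p(K)=1$ by the genus formula, hence $\delta_O(K)=1$. As $K$ has one branch at $O$, it has an ordinary cusp there, parametrized in suitable local coordinates by $(\tau^2,\tau^3)$. An equation of a smooth germ at $O$ has a nonzero linear part, so it restricts to the cusp with order $2$ or $3$. But a conic of $C$ meets $K$ only at $O$, hence with multiplicity $6$. This is a contradiction.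

\emph{Total degree $2k-2$.} Then the $k-1\ge2$ clean components other than $T$ are conics, and there is one further component, a line $T'\ne T$. Take one of the conics. Since it is clean, both $T$ and $T'$ meet it only at $O$, so both are its tangent at $O$. Hence $T=T'$, a contradiction.

\medskip
\noindent\textbf{Step 2. The leading forms.} Let $C_1,\dots,C_k$ be the conics, with leading forms $q_1,\dots,q_k$. Let $T=\{t=0\}$ be the clean line if $d$ is odd, and the tangent of $C_1$ at $O$ if $d$ is even. Then
\[
T\cap C_j=\{O\}\quad\text{for all }j .
\]
For odd $d$ this is cleanness. For even $d$ and $j=1$, the tangent meets the conic with multiplicity $2$ at $O$, hence nowhere else. For even $d$ and $j\ge2$, the conics $C_1$ and $C_j$ are smooth at $O$ and meet there with multiplicity $4>1$, so $T$ is also the tangent of $C_j$ at $O$, and again it has no other point in common with $C_j$.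

Let $j\ge2$. The forms $t^2$ and $F_1$ have degree $2$, do not vanish identically on $C_j$, and vanish on $C_j$ only at $O$. By Lemma~\ref{lem:const}, applied to the clean component $C_j$, the form $t^2-\kappa_jF_1$ vanishes on $C_j$ for some $\kappa_j\ne0$. It is not zero, since $F_1$ is irreducible, so it is a nonzero multiple of $F_j$. As $T$ passes through $O$, $t$ is a form in $x,y$ only, and restricting to $L_\infty$ we find
\[
t^2-\kappa_jq_1=\lambda_jq_j,\qquad\lambda_j\ne0 .
\]
Thus all $q_j$ lie in the span $\langle t^2,q_1\rangle$. Moreover $t\nmid q_1$. For odd $d$ this holds because $tq_1$ divides $f_0$, which is squarefree. For even $d$, $t\mid q_1$ would imply $t\mid q_2$, so $t^2\mid q_1q_2\mid f_0$, again impossible.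

Choose linear coordinates with $t=y$. Then $q_1$ contains $x^2$ with a nonzero coefficient, and completing the square (replacing $x$ by $x$ plus a multiple of $y$) we get $\langle t^2,q_1\rangle=\langle x^2,y^2\rangle$. So all $q_j\in\mathbb C[x^2,y^2]$. Up to a constant, $f_0=y\prod q_j$ if $d$ is odd and $f_0=\prod q_j$ if $d$ is even. This completes the proof of Theorem~\ref{thm:jump}.\qed

\begin{thebibliography}{9}
\bibitem{BKW} Szymon Brzostowski, Tadeusz Krasinski, Justyna Walewska, \emph{Milnor numbers in deformations of homogeneous singularities}, arXiv:1404.7704 (2014).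
\bibitem{Kou} Kouchnirenko, Invent. Math. 32 (1976).
\end{thebibliography}

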